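\title{Lorentzian polynomials and Grassmannians over triangular hyperfields need not be homeomorphic}

\begin{abstract}
The space $\mathbb{P}\mathrm{L}(d,n)_{\boxtimes}$ of square-free Lorentzian polynomials of degree $d$ in $n$ variables, up to scaling, and the Grassmannian $\mathrm{Gr}(d,n)(\mathbb{T}_q)$ over the triangular hyperfield $\mathbb{T}_q$ are both decomposed into pieces indexed by matroids, and corresponding pieces are homeomorphic. We show that the total spaces are not homeomorphic, for any $0<q<\infty$, when $\min(d,n-d)\ge 3$ and $\max(d,n-d)\ge 39$, and that they are homeomorphic when $\min(d,n-d)\le 2$. The obstruction is local. With $N=\binom nd-1$, no closed set of dimension at most $N-2$ separates the Lorentzian space locally, whereas the Grassmannian contains such a set. It comes from a rank-three Pl\"ucker vector on $41$ elements whose nonzero one-element extensions form a disconnected space.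
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix integers $0\le d\le n$. We write $[n]=\{1,\dots,n\}$, $\binom{[n]}{d}$ for the set of $d$-subsets of $[n]$, $x^S=\prod_{i\in S}x_i$, and $S+y$, $S-y$ for $S\cup\{y\}$, $S\smallsetminus\{y\}$. A \emph{matroid} $M$ of rank $d$ on $[n]$ is given by a nonempty family $\mathcal B(M)\subset\binom{[n]}{d}$ of \emph{bases} with the exchange property: for bases $B,B'$ and $x\in B\smallsetminus B'$ there is $y\in B'\smallsetminus B$ such that $B-x+y$ is a basis. This paper compares two spaces of nonnegative vectors $p=(p_S)_{S\in\binom{[n]}{d}}$ whose supports $\{S:p_S>0\}$ are families of bases. Both are subspaces of $(\mathbb R_{\ge0}^{\binom{[n]}{d}}\smallsetminus\{0\})/\mathbb R_{>0}$ with the topology induced by the Euclidean one.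

\subsection*{Lorentzian polynomials}
A nonzero polynomial $f=\sum_{S}p_Sx^S$ with $p_S\ge0$, the sum over $d$-subsets $S$ of $[n]$, is \emph{Lorentzian} if $\log f$ is concave on the positive orthant $\mathbb R^n_{>0}$. The support of such an $f$ is the family of bases of a matroid (see Lemma~\ref{lem:criterion}). Let $\mathbb{P}\mathrm{L}(d,n)_{\boxtimes}$ be the space of these polynomials modulo $\mathbb R_{>0}$, and $\mathbb{P}\mathrm{L}_M$ the subspace of classes with support $\mathcal B(M)$.

\subsection*{Grassmannians over triangular hyperfields}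
For a real number $q>0$, Viro's triangular hyperfield $\mathbb T_q$ is the set $\mathbb R_{\ge0}$ with its usual multiplication and topology, in which a sum $a_1+\dots+a_k$ is declared to be zero if $a_1^{1/q},\dots,a_k^{1/q}$ are the side lengths of a possibly degenerate convex $k$-gon, that is, if the largest of these numbers is at most the sum of the others. For $q=1$ this records what absolute values remember of a vanishing sum of complex numbers. Since $a+a=0$, we have $-1=1$, and signs play no role. The Grassmannian $\mathrm{Gr}(d,n)(\mathbb T_q)$ consists of the classes of vectors $p$ that satisfy the \emph{Pl\"ucker relations}: for every $(d-1)$-subset $S_1$ and every $(d+1)$-subset $S_2$ of $[n]$,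
\begin{equation}\label{eq:plucker}
\sum_{y\in S_2\smallsetminus S_1}p_{S_1+y}\,p_{S_2-y}=0\qquad\text{in }\mathbb T_q .
\end{equation}
These relations force the support to be a matroid. If $p_B,p_{B'}>0$ and $x\in B\smallsetminus B'$, the relation for $S_1=B-x$, $S_2=B'+x$ has the nonzero term $p_Bp_{B'}$, so it has a second nonzero term $p_{B-x+y}\,p_{B'+x-y}$, with $y\in B'\smallsetminus B$. The subspace of classes with support $\mathcal B(M)$ is the thin Schubert cell $\mathrm{Gr}_M(\mathbb T_q)$.

\subsection*{The problem}
Both spaces are disjoint unions, as sets, of pieces indexed by the matroids of rank $d$ on $[n]$, and it is known that $\mathbb{P}\mathrm{L}_M$ and $\mathrm{Gr}_M(\mathbb T_q)$ are homeomorphic for every matroid $M$ and every real $q>0$. (We do not use this result.) The following problem comes from Baker, Huh, Kummer and Lorscheid \cite{BHKL}.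

\medskip
\noindent\textbf{Problem.} \emph{Are $\mathbb{P}\mathrm{L}(d,n)_{\boxtimes}$ and $\mathrm{Gr}(d,n)(\mathbb T_q)$ homeomorphic for all $0<q<\infty$?}
\medskip

The simplest cases suggest a positive answer. For $d=1$ both spaces are the full simplex. For $(d,n)=(2,4)$, the form $\sum p_{ij}x_ix_j$ is Lorentzian exactly when $\sqrt{p_{12}p_{34}}$, $\sqrt{p_{13}p_{24}}$, $\sqrt{p_{14}p_{23}}$ satisfy the triangle inequalities (Lemmas~\ref{lem:criterion} and~\ref{lem:four}), and this is the only nontrivial Pl\"ucker relation over $\mathbb T_2$; the two spaces are equal. On the other hand, homeomorphisms of the pieces say nothing about how the pieces are attached to each other, and this is where the two spaces differ.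

\begin{theorem}\label{thm:A}
Let $d\ge3$ and $n-d\ge39$, or $d\ge39$ and $n-d\ge3$. Then for every $0<q<\infty$ the spaces $\mathbb{P}\mathrm{L}(d,n)_{\boxtimes}$ and $\mathrm{Gr}(d,n)(\mathbb T_q)$ are not homeomorphic.
\end{theorem}

For example, $\mathbb{P}\mathrm{L}(3,42)_{\boxtimes}$ and $\mathrm{Gr}(3,42)(\mathbb T_q)$ are not homeomorphic for any $q$, so the problem has a negative answer.

\begin{theorem}\label{thm:B}
If $d\le2$ or $n-d\le2$, then for every $0<q<\infty$ the spaces $\mathbb{P}\mathrm{L}(d,n)_{\boxtimes}$ and $\mathrm{Gr}(d,n)(\mathbb T_q)$ are homeomorphic.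
\end{theorem}

The finitely many pairs with $3\le d\le38$ and $3\le n-d\le38$ are not decided here.

\subsection*{Outline}
Both spaces sit in an affine space of dimension $N=\binom nd-1$. The Lorentzian space can be pushed continuously into its own interior, and this implies that no closed subset of dimension at most $N-2$ separates it locally (Section~\ref{sec:lorentz}). On the Grassmannian side, consider a point at which an element $e$ is a loop, that is, lies in no basis. To first order, the ways of moving away from the locus where $e$ is a loop are the one-element extensions of the structure on the other elements. If these fall into two separate families, that locus separates the Grassmannian locally (Section~\ref{sec:criterion}). Most of the work is the construction of a rank-three structure with this property: Section~\ref{sec:plan} explains the mechanism, and Sections~\ref{sec:blowup}--\ref{sec:split} carry it out. Section~\ref{sec:B} proves Theorem~\ref{thm:B}; it depends only on Sections~\ref{sec:prelim} and~\ref{sec:lorentz}.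

\section{Balanced vectors, 3-structures and extensions}\label{sec:prelim}

\subsection*{Balanced vectors}
A vector $(x_1,\dots,x_r)\in\mathbb R^r_{\ge0}$ is \emph{balanced} if each entry is at most the sum of the others. Thus a sum vanishes in $\mathbb T_1$ if and only if its vector of terms is balanced. The order of the entries and zero entries do not matter, and the balanced vectors of length $r$ form a closed convex cone, being defined by homogeneous linear inequalities. If $(x,y,z)$ is balanced, then $|y-z|\le x$.

\begin{lemma}\label{lem:bal}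
All letters denote nonnegative real numbers.
\begin{itemize}
\item[(B1)] If $(x_1,\dots,x_r)$ is balanced and $y\le\sum x_i$, then $(x_1,\dots,x_r,y)$ is balanced.
\item[(B2)] $(x,x,y,y')$ is balanced if and only if $|y-y'|\le2x$. In particular it is balanced if $y,y'\le 2x$, and $(x,x,y)$ is balanced if $y\le2x$.
\item[(B3)] If $(a,b,c)$ and $(c,a',b')$ are balanced, then $(a,b,a',b')$ is balanced.
\end{itemize}
\end{lemma}

\begin{proof}
(B1) The inequalities for the $x_i$ only gain the term $y$ on the larger side, and the inequality for $y$ is the hypothesis. (B2) The inequality for $x$ always holds; those for $y$ and $y'$ read $y-y'\le2x$ and $y'-y\le2x$. (B3) We have $a\le b+c\le b+a'+b'$, and the hypotheses are symmetric in $a,b$, in $a',b'$, and in the two pairs.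
\end{proof}

Geometrically, (B3) glues two triangles along a common side.

\subsection*{Reductions}
The map $p\mapsto(p_S^{1/q})_S$ is a homeomorphism $\mathrm{Gr}(d,n)(\mathbb T_q)\to\mathrm{Gr}(d,n)(\mathbb T_1)$. So the homeomorphism type does not depend on $q$, and we work with $\mathrm{Gr}(d,n):=\mathrm{Gr}(d,n)(\mathbb T_1)$ unless stated otherwise. Complementation $p\mapsto(p_{[n]\smallsetminus S})_S$ is a homeomorphism $\mathrm{Gr}(d,n)\to\mathrm{Gr}(n-d,n)$, because it turns the relation for $(S_1,S_2)$ into the relation for $([n]\smallsetminus S_2,[n]\smallsetminus S_1)$. Every class modulo $\mathbb R_{>0}$ has a unique representative in the affine hyperplane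
\[
\mathcal H=\Bigl\{\textstyle\sum_Sp_S=1\Bigr\}\cong\mathbb R^N,\qquad N=\binom nd-1,
\]
and we regard $\mathrm{Gr}(d,n)$ and $\mathcal L(d,n):=\mathbb{P}\mathrm{L}(d,n)_{\boxtimes}$ as subsets of $\mathcal H$. Interiors are taken in $\mathcal H$.

\subsection*{3-structures}
For $d=3$ the relation \eqref{eq:plucker} depends on $|S_1\cap S_2|$. If $S_1\subset S_2$ it has two equal terms and holds trivially. The cases $|S_1\cap S_2|=1$ and $0$ give (P3) and (P4) below.

\begin{definition}\label{def:three}
A \emph{3-structure} on a finite set $\Omega$ is a nonzero symmetric function $p_{xyz}\ge0$ of triples of elements of $\Omega$, vanishing when two indices agree, such that: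
\begin{itemize}
\item[(P3)] for distinct $x,y_1,\dots,y_4$, the vector $(p_{xy_1y_2}p_{xy_3y_4},\ p_{xy_1y_3}p_{xy_2y_4},\ p_{xy_1y_4}p_{xy_2y_3})$ is balanced; we call this the relation \emph{at $x$ for $y_1,\dots,y_4$};
\item[(P4)] for distinct $x,y,z_1,\dots,z_4$, the vector
\[
(p_{xyz_1}p_{z_2z_3z_4},\ p_{xyz_2}p_{z_1z_3z_4},\ p_{xyz_3}p_{z_1z_2z_4},\ p_{xyz_4}p_{z_1z_2z_3})
\]
is balanced; we call this the relation $\{x,y\}\,|\,\{z_1,\dots,z_4\}$.
\end{itemize}
It is \emph{positive} if $p_{xyz}>0$ for all distinct $x,y,z$.
\end{definition}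

If $\Omega$ is a finite family of vectors spanning $\mathbb C^3$, then $p_{xyz}=|\det(x,y,z)|$ is a 3-structure: the classical Pl\"ucker identities are vanishing sums of complex numbers, whose absolute values are balanced. This example guides the constructions below but is not used in any proof.

\subsection*{The extension cone}
Let $p$ be a 3-structure on $\Omega$ and $e\notin\Omega$. The \emph{extension cone} $\Theta(p)$ is the set of symmetric functions $\theta_{xy}\ge0$ on pairs of elements of $\Omega$, with $\theta_{xx}=0$, such that $p$ together with $p_{exy}:=\theta_{xy}$ is a 3-structure on $\Omega+e$. We denote this 3-structure by $(p,\theta)$.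

\begin{lemma}\label{lem:ext}
Let $p$ be a 3-structure on $\Omega$.
\begin{itemize}
\item[(a)] For any weights $\lambda_x>0$, the function $\lambda_x\lambda_y\lambda_zp_{xyz}$ is a 3-structure. The set $\Theta(p)$ is a closed cone: it is closed, and stable under multiplication by $t\ge0$.
\item[(b)] For $x\in\Omega$, the function $\theta^{(x)}_{yz}:=p_{xyz}$ lies in $\Theta(p)$.
\item[(c)] For $\theta\in\Theta(p)$, $x\ne y$ in $\Omega$ and distinct $a,b,c\in\Omega$,
\[
\theta_{xy}\,p_{abc}\le p_{xya}\theta_{bc}+p_{xyb}\theta_{ac}+p_{xyc}\theta_{ab}.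
\]
Hence $\theta=0$ if $p_{abc}>0$ and $\theta_{ab}=\theta_{ac}=\theta_{bc}=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) All terms of a relation involve the same indices with the same multiplicities, so they are multiplied by the same factor. The relations are closed conditions, so $\Theta(p)$ is closed; the weight $\lambda_e=t>0$ multiplies $\theta$ by $t$, and $t=0$ follows by closedness.

(b) Here $e$ is a copy of $x$, and $p_{exy}=0$ for all $y$. A relation that does not involve both $e$ and $x$ is a relation of $p$. The others are as follows. The relation (P3) at $z\ne e,x$ for $e,x,y,w$ is $(0,p_{xzy}p_{xzw},p_{xzw}p_{xzy})$. In (P3) at $e$ with $x$ among the four elements, in (P3) at $x$ with $e$ among them, and in (P4) $\{e,x\}\,|\cdots$, every term contains a factor $p_{exy}=0$. The relation $\{y,z\}\,|\,\{e,x,w,u\}$ is $(p_{xyz}p_{xwu},p_{xyz}p_{xwu},0,0)$. The relations $\{e,y\}\,|\,\{x,z,w,u\}$ and $\{x,y\}\,|\,\{e,z,w,u\}$ consist of a zero term and the three terms of (P3) at $x$ for $y,z,w,u$.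

(c) If $\{x,y\}$ and $\{a,b,c\}$ are disjoint, this is an inequality of the relation $\{x,y\}\,|\,\{e,a,b,c\}$. If they share one element, say $x=a$, then $p_{xya}=0$ and it is an inequality of (P3) at $a$ for $e,y,b,c$. If they share two elements, say $x=a$, $y=b$, both sides equal $\theta_{ab}p_{abc}$.
\end{proof}

\section{The Lorentzian space has no thin local separators}\label{sec:lorentz}

\subsection*{The eigenvalue criterion}
For $\alpha\in\mathbb Z_{\ge0}^n$ let $\partial^\alpha=\prod\partial_i^{\alpha_i}$ and $|\alpha|=\sum\alpha_i$. A homogeneous polynomial $f$ with nonnegative coefficients, not necessarily square-free, is \emph{strongly log-concave} if every $\partial^\alpha f$ is zero or log-concave on the positive orthant. By \cite[Theorem~2.30]{BH} these are the Lorentzian polynomials in the sense of Br\"and\'en and Huh, and we use two of their theorems.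
\begin{itemize}
\item[(L1)] \cite[Theorem~2.10]{BH} If $f$ is strongly log-concave and the matrix $A$ has nonnegative entries, then $f(Ax)$ is strongly log-concave.
\item[(L2)] \cite[Theorem~2.25]{BH} A form $f$ of degree $d\ge2$ with nonnegative coefficients is strongly log-concave if and only if its support is M-convex and, for all $|\alpha|=d-2$, the Hessian of $\partial^\alpha f$ has at most one positive eigenvalue.
\end{itemize}
A set of exponent vectors is \emph{M-convex} if for any two members $\alpha,\beta$ and any $i$ with $\alpha_i>\beta_i$ there is $j$ with $\alpha_j<\beta_j$ such that $\alpha-e_i+e_j$ is a member. For exponent vectors of square-free monomials this is the exchange property of bases.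

For a square-free $f$, log-concavity already implies strong log-concavity. Indeed $f=x_i\,\partial_if+f|_{x_i=0}$, so $\partial_if=\lim_{t\to\infty}t^{-1}f|_{x_i=t}$ is a pointwise limit of log-concave functions; it is therefore zero or log-concave, it is again square-free, and we iterate. So our definition agrees with that of \cite{BH}.

For $p\in\mathcal H$ and a $(d-2)$-subset $S$, let $H_S(p)$ be the symmetric matrix with rows and columns indexed by $[n]\smallsetminus S$, zero diagonal, and entries $p_{S+j+k}$ for $j\ne k$. It is the Hessian of $\partial^Sf$, for $f=\sum p_Sx^S$, with the zero rows and columns indexed by $S$ removed. Since $\partial^\alpha f=0$ unless $\alpha$ is square-free, (L2) reads as follows.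

\begin{lemma}\label{lem:criterion}
Let $d\ge2$ and $p\in\mathcal H$ with $p\ge0$. Then $p\in\mathcal L(d,n)$ if and only if the support of $p$ is the family of bases of a matroid and every $H_S(p)$, $|S|=d-2$, has at most one positive eigenvalue.
\end{lemma}

Let $\mathcal U\subset\mathcal H$ be the set of $p$ with all coordinates positive and all $H_S(p)$ nonsingular with exactly one positive eigenvalue. It is open, since eigenvalues depend continuously on the matrix, and it is contained in $\mathcal L(d,n)$ by Lemma~\ref{lem:criterion}. Thus $\mathcal U\subset\operatorname{int}\mathcal L(d,n)$. To recognize points of $\mathcal U$ we use two facts about a real symmetric $m\times m$ matrix $H$, both consequences of the min-max description of eigenvalues.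
\begin{itemize}
\item[(E1)] $H$ has at most one positive eigenvalue if and only if it is negative semidefinite on some hyperplane. This property passes to principal submatrices, since a hyperplane meets a coordinate subspace in codimension at most one.
\item[(E2)] If $m\ge2$, $H$ has trace zero and $H$ is negative definite on some hyperplane, then $H$ has $m-1$ negative eigenvalues, and the last one is positive because the trace vanishes.
\end{itemize}

\subsection*{Pushing into the interior}

\begin{lemma}\label{lem:push}
Let $2\le d<n$ and $\mathcal L=\mathcal L(d,n)$. There is a continuous map $\Phi:[0,1]\times\mathcal L\to\mathcal L$ with $\Phi_0=\mathrm{id}$ and $\Phi_s(\mathcal L)\subset\operatorname{int}\mathcal L$ for $s>0$. In particular $\operatorname{int}\mathcal L$ is dense in $\mathcal L$.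
\end{lemma}

\begin{proof}
A substitution with positive entries makes all coefficients positive but destroys square-freeness; deleting the monomials that are not square-free restores it, and it is this deletion that makes the eigenvalue conditions strict.

Let $J$ be the all-ones $n\times n$ matrix. For $f\in\mathcal L$ let $g(x)=f((I+sJ)x)$, and let $\Phi_sf$ be the sum of the square-free terms of $g$, scaled to lie in $\mathcal H$. The coefficients of $g$ are at least those of $f$, so the scaling is possible, $\Phi_sf$ depends continuously on $(s,f)$, and $\Phi_0f=f$. Let $s>0$. Every monomial of degree $d$ has a positive coefficient in $g$, because each variable was replaced by a linear form with positive coefficients. Fix $|S|=d-2$ and let $H$ be the principal submatrix, on the indices outside $S$, of the Hessian of $\partial^Sg$. By (L1), (L2) and (E1), $H$ is negative semidefinite on a hyperplane. Its diagonal entries are positive, being twice the coefficients of the monomials $x^Sx_j^2$, and its off-diagonal entries are the coefficients of the monomials $x^{S+j+k}$.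 So $H_S(\Phi_sf)$ is a positive multiple of $H$ minus its diagonal part. This matrix is negative definite on the same hyperplane and has trace zero. By (E2), $\Phi_sf\in\mathcal U$.
\end{proof}

\subsection*{Local separators}
Dimension means covering dimension. For separable metric spaces it is a topological invariant, it does not increase when passing to a subspace, and $\dim\mathbb R^k=k$. We use the following theorem \cite[Ch.~IV, corollary to Theorem~IV.4]{HW}: a connected open subset of $\mathbb R^N$ is not disconnected by removing a relatively closed subset of dimension at most $N-2$.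

\begin{definition}\label{def:sep}
A closed subset $Y$ of a space $\mathcal X$ \emph{separates $\mathcal X$ locally} at a point $x\in Y$ if there are an open neighborhood $V$ of $x$ and a decomposition $V\smallsetminus Y=A\sqcup A'$ into disjoint open sets which both have $x$ in their closure.
\end{definition}

Whether a subspace of $\mathbb R^N$ has a locally separating closed subset of dimension at most $N-2$ depends only on its homeomorphism type. We need dimension as a topological notion because the separator found in the Grassmannian lies in an affine subspace, but its image under a hypothetical homeomorphism need not.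

\begin{proposition}\label{prop:nosep}
Let $2\le d<n$. No closed subset of $\mathcal L=\mathcal L(d,n)$ of dimension at most $N-2$ separates $\mathcal L$ locally at any point.
\end{proposition}

\begin{proof}
Let $Y,x,V,A,A'$ be as in Definition~\ref{def:sep}, with $\dim Y\le N-2$. The set $V\cap\operatorname{int}\mathcal L$ is open in $\mathcal H$ but may be disconnected. We use $\Phi$ to show that all interior points close to $x$ lie in one component.

Choose $s_0>0$ with $\Phi_sx\in V$ for $0\le s\le s_0$, and an open ball $B_0\subset V\cap\operatorname{int}\mathcal L$ of $\mathcal H$ around $\Phi_{s_0}x$. By continuity of $\Phi$ and compactness of $[0,s_0]$ there is an open neighborhood $U_0\subset V$ of $x$ in $\mathcal L$ with $\Phi_s(U_0)\subset V$ for $s\le s_0$ and $\Phi_{s_0}(U_0)\subset B_0$. Let $U$ be the component of $V\cap\operatorname{int}\mathcal L$ containing $B_0$. For $f\in U_0\cap\operatorname{int}\mathcal L$ the path $\Phi_sf$, $0\le s\le s_0$, stays in $V\cap\operatorname{int}\mathcal L$ and ends in $B_0$. Hence $U_0\cap\operatorname{int}\mathcal L\subset U$.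

The sets $A\cap U_0$ and $A'\cap U_0$ are open in $\mathcal L$, and nonempty because $x$ lies in the closures of $A$ and $A'$. By density they meet $\operatorname{int}\mathcal L$, so both $A$ and $A'$ meet $U$. Then $U\smallsetminus Y=(A\cap U)\sqcup(A'\cap U)$ is disconnected, although $U$ is a connected open subset of $\mathbb R^N$ and $Y\cap U$ is relatively closed of dimension at most $N-2$. This contradicts the theorem quoted above.
\end{proof}

Density of the interior alone would not suffice: two closed balls in $\mathbb R^N$ touching at a point have dense interior and are separated locally by that point. The bound $N-2$ cannot be raised either, since a hyperplane through an interior point separates locally.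

\section{A split extension cone separates the Grassmannian}\label{sec:criterion}

We say that $\Theta(p)$ \emph{splits} if $\Theta(p)=\Theta_1\cup\Theta_2$ for closed cones $\Theta_1,\Theta_2$, both different from $\{0\}$, with $\Theta_1\cap\Theta_2=\{0\}$.

\begin{proposition}\label{prop:crit}
Let $p$ be a 3-structure on a set $\Omega$ with $m\ge3$ elements whose extension cone splits. Let $d\ge3$ and $n\ge m+1+(d-3)$. Then a closed subset of dimension at most $N-2$ separates $\mathrm{Gr}(d,n)$ locally at some point.
\end{proposition}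

\begin{proof}
Write $[n]=\Omega\sqcup\{e\}\sqcup C\sqcup R$ with $|C|=d-3$. The elements of $C$ will be added to every basis, and those of $R$ to none.

\emph{From 3-structures to points and back.} A 3-structure $p'$ on $\Omega+e$ gives a vector $P$ with $P_S=p'_{S\smallsetminus C}$ if $C\subset S\subset C\cup\Omega\cup\{e\}$, and $P_S=0$ otherwise. It satisfies \eqref{eq:plucker}. Indeed, if a term $P_{S_1+y}P_{S_2-y}$ is nonzero, then $C\subset S_2-y$, so $y\notin C$, and $C\subset S_1+y$, so $C\subset S_1$; moreover $S_1\cup S_2$ avoids $R$. Thus a relation with a nonzero term is the relation of $p'$ for $(S_1\smallsetminus C,S_2\smallsetminus C)$. After scaling, $P$ is a point of $\mathrm{Gr}(d,n)$. Conversely, for any $P\in\mathrm{Gr}(d,n)$ the numbers $P_{C\cup\{a,b,c\}}$ with $a,b,c\in\Omega+e$ satisfy (P3) and (P4), these being the relations with $C\subset S_1\cap S_2$ and $S_1\cup S_2\subset C\cup\Omega\cup\{e\}$. We write $p(P)$ for the part on triples in $\Omega$ and $\theta(P)_{ab}=P_{C\cup\{e,a,b\}}$.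

\emph{The separator.} Let $x$ be the point given by $(p,0)$, so $p(x)=cp$ for some $c>0$, and let
\[
Y=\{P\in\mathrm{Gr}(d,n):\theta(P)=0\}.
\]
It is closed, contains $x$, and lies in an affine subspace of dimension $N-\binom m2$. As $m\ge3$, $\dim Y\le N-2$. For $P\notin Y$ put $\mu(P)=\theta(P)/\|\theta(P)\|$, a continuous map to the unit sphere $\Sigma$. The compact sets $\Theta_1\cap\Sigma$ and $\Theta_2\cap\Sigma$ are disjoint; choose disjoint open neighborhoods $O_1,O_2$ of them in $\Sigma$.

We claim that $\mu(V\smallsetminus Y)\subset O_1\cup O_2$ for some open neighborhood $V$ of $x$. Otherwise there are points $P_j\to x$ outside $Y$ with $\mu(P_j)\notin O_1\cup O_2$, and we may assume that $\mu(P_j)$ converges to some $\mu\in\Sigma\smallsetminus(O_1\cup O_2)$. By Lemma~\ref{lem:ext}(a), applied with a weight on $e$ only, $(p(P_j),\mu(P_j))$ is a 3-structure for large $j$. So is the limit $(cp,\mu)$, hence $\mu/c$ and $\mu$ lie in $\Theta(p)=\Theta_1\cup\Theta_2$, a contradiction.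

So $V\smallsetminus Y$ is the disjoint union of the open sets $A_i=\{P\in V\smallsetminus Y:\mu(P)\in O_i\}$, $i=1,2$. For $0\ne\theta_i\in\Theta_i$ the points given by $(p,t\theta_i)$ lie in $A_i$ for small $t>0$ and tend to $x$ as $t\to0$.
\end{proof}

By Propositions~\ref{prop:nosep} and~\ref{prop:crit}, Theorem~\ref{thm:A} reduces to finding a 3-structure on $41$ elements whose extension cone splits.

\section{How an extension cone can split}\label{sec:plan}

\subsection*{Linear and quadratic constraints}
Fix $p$ and look at the relations of $(p,\theta)$ that involve $e$. In (P4), and in (P3) at an element $x\ne e$, every term is a value of $p$ times a value of $\theta$. Since balanced vectors form a convex cone, these relations cut out a convex cone of functions $\theta$. Only (P3) at $e$, which asks that $(\theta_{12}\theta_{34},\theta_{13}\theta_{24},\theta_{14}\theta_{23})$ be balanced for any four elements $1,2,3,4$, is quadratic in $\theta$. A splitting must come from the way a convex cone meets these quadratic conditions.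

\begin{example}\label{ex:toy}
Suppose the linear constraints confine $\theta$, on four elements and up to scale, to the segment $\theta_{12}=r$, $\theta_{34}=1-r$, $\theta_{13}=\theta_{24}=\theta_{14}=\theta_{23}=\frac14$, with $0\le r\le1$. The quadratic relation asks that $(r(1-r),\frac1{16},\frac1{16})$ be balanced, that is, $r(1-r)\le\frac18$. This holds near $r=0$ and near $r=1$ and fails at $r=\frac12$. The product $\theta_{12}\theta_{34}$ vanishes at both ends of the segment and is too large in the middle.
\end{example}

To reproduce this, we need to prescribe the six values of $\theta$ on four elements in terms of other values of $\theta$. Four elements that are very close to each other achieve this.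

\subsection*{Clusters}
Think of vectors and determinants. Replace a vector $x_0$ by four nearby vectors $x_0+\delta u_k$, $k=1,\dots,4$, and suppose that $u_l-u_k\equiv s\,g$ modulo $x_0$ for a scalar $s$ and another vector $g$ of the configuration; that is, the line through the points $k$ and $l$ aims at $g$. To leading order in $\delta$,
\begin{gather*}
p_{kzw}\approx p_{x_0zw},\qquad p_{klz}\approx\delta\,|s|\,p_{x_0gz},\\
p_{klm}\approx\delta^2\,|\det(x_0,u_l-u_k,u_m-u_k)|,
\end{gather*}
and for a new vector $e$ we get $\theta_{kl}\approx\delta\,|s|\,\theta_{x_0g}$. So (P3) at $e$ for the four points becomes a quadratic constraint on the values $\theta_{x_0g}$.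

We use clusters modeled on a parallelogram (Figure~\ref{fig:par}). The six pairs of points carry four labels:
\begin{equation}\label{eq:labels}
12\mapsto\alpha,\qquad 34\mapsto\alpha',\qquad 13,\,24\mapsto\beta,\qquad 14,\,23\mapsto\gamma .
\end{equation}
Each triangle and each star of three edges at a vertex carries the labels $\alpha\beta\gamma$ or $\alpha'\beta\gamma$. Two edges with a common vertex carry one of the \emph{five pairs} $\alpha\beta$, $\alpha\gamma$, $\alpha'\beta$, $\alpha'\gamma$, $\beta\gamma$, and two disjoint edges carry $\alpha\alpha'$, $\beta\beta$ or $\gamma\gamma$. In a plane parallelogram with side vectors $\beta,\gamma$ and diagonals $\alpha=\beta+\gamma$, $\alpha'=\gamma-\beta$, the five pairs have the same absolute determinant $\tau$, and $|\det(\alpha,\alpha')|=2\tau$. Clusters with these proportions will be called type~II. Over $\mathbb T_1$ there is a second possibility, type~I, in which both diagonals aim at the same element.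

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (p1) at (0,0);
\coordinate (p3) at (2.6,0);
\coordinate (p4) at (0.9,1.6);
\coordinate (p2) at (3.5,1.6);
\draw (p1) -- node[below] {$\beta$} (p3) -- node[right] {$\gamma$} (p2) -- node[above] {$\beta$} (p4) -- node[left] {$\gamma$} (p1);
\draw (p1) -- node[pos=0.76,above] {$\alpha$} (p2);
\draw (p3) -- node[pos=0.2,left] {$\alpha'$} (p4);
\fill (p1) circle (1.6pt) node[below left] {$1$};
\fill (p2) circle (1.6pt) node[above right] {$2$};
\fill (p3) circle (1.6pt) node[below right] {$3$};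
\fill (p4) circle (1.6pt) node[above left] {$4$};
\end{tikzpicture}
\caption{The four points of a cluster. Opposite sides of the parallelogram carry the same label, $\beta$ or $\gamma$; the diagonals carry $\alpha$ and $\alpha'$.}\label{fig:par}
\end{figure}

\subsection*{The cluster data and the contradiction they produce}
Let $\mathcal N=\{O,E,F,W,X\}$ be the set of \emph{nodes} and $\mathcal T=\{h,v\}\cup\mathcal N$ the set of \emph{types}. Each node $i$ will be replaced by a cluster. For each label $\rho\in\{\alpha,\alpha',\beta,\gamma\}$, Table~\ref{tab:data} gives a datum $(s_\rho,g_\rho)$: a scale $s_\rho>0$ and a \emph{reference type} $g_\rho\in\mathcal T\smallsetminus\{i\}$ at which the edges labeled $\rho$ aim.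

\begin{table}[ht]
\centering
\begin{tabular}{c|cccc|c|c}
node & $\alpha$ & $\alpha'$ & $\beta$ & $\gamma$ & $\tau$ & type\\ \hline
$O$ & $(2,h)$ & $(1,W)$ & $(1,E)$ & $(1,F)$ & $2$ & II\\
$E$ & $(1,h)$ & $(1,h)$ & $(1,v)$ & $(1,O)$ & $1$ & I\\
$F$ & $(1,h)$ & $(1,h)$ & $(1,v)$ & $(1,O)$ & $1$ & I\\
$W$ & $(2,h)$ & $(4,v)$ & $(1,O)$ & $(1,X)$ & $4$ & II\\
$X$ & $(1,h)$ & $(1,h)$ & $(2,v)$ & $(1,W)$ & $2$ & I
\end{tabular}
\caption{The cluster data $(s_\rho,g_\rho)$ and $\tau$ at the five nodes.}\label{tab:data}
\end{table}

\begin{lemma}\label{lem:obstruction}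
There are no numbers $c_{ab}=c_{ba}\ge0$, for distinct types $a,b$, such that $c_{hi}=1$ and $c_{vi}=\frac12$ for all nodes $i$ and such that, for every node $i$ with its data,
\begin{equation}\label{eq:quad}
\bigl(s_\alpha s_{\alpha'}\,c_{ig_\alpha}c_{ig_{\alpha'}},\ \ s_\beta^2\,c_{ig_\beta}^2,\ \ s_\gamma^2\,c_{ig_\gamma}^2\bigr)\quad\text{is balanced.}
\end{equation}
\end{lemma}

\begin{proof}
At $E$ the triple is $(1,\frac14,c_{EO}^2)$, so $c_{EO}^2\le\frac54$; at $F$, in the same way, $c_{FO}^2\le\frac54$. At $O$ it is $(2c_{OW},c_{OE}^2,c_{OF}^2)$, so $c_{OW}\le\frac54$ and $c_{OW}^2\le\frac{25}{16}$. At $X$ it is $(1,1,c_{XW}^2)$, so $c_{XW}^2\le2$. At $W$ it is $(4,c_{WO}^2,c_{WX}^2)$, so $4\le\frac{25}{16}+2$, which is false.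
\end{proof}

The node $W$ plays the role of Example~\ref{ex:toy}: its first term $8c_{Wh}c_{Wv}$ vanishes when $e$ is a copy of $h$ or of $v$ and is large in between. The other four clusters serve to bound the two remaining terms. A type~I cluster like the one at $X$ gives the bound $2$; if $c_{OW}^2$ were also bounded only by $2$, we would get $4\le2+2$ and no contradiction. This is why $c_{OW}$ is bounded in two steps, through $E$ and $F$.

\subsection*{What remains to be done}
Three things are needed. First, a criterion under which a cluster can be inserted into a 3-structure (Section~\ref{sec:blowup}). Second, a positive 3-structure $\Gamma$ on $\mathcal T$ that is compatible with Table~\ref{tab:data} (Section~\ref{sec:gamma}). Third, a way to reach the hypothesis of Lemma~\ref{lem:obstruction}. We shall have $\Gamma_{hvi}=1$ for all nodes $i$, and then $\theta_{hi}$ and $\theta_{vi}$ are independent of $i$ as soon as $\theta_{hv}=0$, that is, when $e$ lies on the line through $h$ and $v$. So Lemma~\ref{lem:obstruction} blocks the way from $v$ to $h$ along that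 line, but an extension may leave the line and go around. Section~\ref{sec:two} closes the detour by combining two copies of $\Gamma$ at a small scale $\varepsilon$.

\section{The blow-up lemma}\label{sec:blowup}

The following lemma replaces an element $x_0$ by four points, with the orders of magnitude $1,\delta,\delta^2$ suggested by the determinant model. The conditions (C1)--(C7) are the leading terms of the new relations.

\begin{lemma}\label{lem:blow}
Let $p$ be a positive 3-structure on $\Omega$, let $x_0\in\Omega$, $Z=\Omega-x_0$ and $D(z,w)=p_{x_0zw}$. Let $\alpha,\alpha',\beta,\gamma:Z\to\mathbb R_{>0}$ be functions and $\tau>0$. Assume that for all distinct $z,w,u,y\in Z$: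
\begin{itemize}
\item[(C1)] $(\rho(z)D(w,u),\ \rho(w)D(z,u),\ \rho(u)D(z,w))$ is balanced for each $\rho\in\{\alpha,\alpha',\beta,\gamma\}$;
\item[(C2)] $(\tau D(z,w),\ \rho(z)\sigma(w),\ \rho(w)\sigma(z))$ is balanced for each of the five pairs $\rho\sigma$;
\item[(C3)] $(\alpha(z),\beta(z),\gamma(z))$ and $(\alpha'(z),\beta(z),\gamma(z))$ are balanced;
\item[(C4)] $(\alpha(z)\alpha'(z),\ \beta(z)^2,\ \gamma(z)^2)$ is balanced;
\item[(C5)] $|\alpha(z)\alpha'(w)-\alpha(w)\alpha'(z)|\le2\tau D(z,w)$;
\item[(C6)] $(\alpha(z)\alpha'(w),\ \beta(z)\beta(w),\ \gamma(z)\gamma(w),\ \tau D(z,w))$ is balanced;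
\item[(C7)] $(\rho(z)p_{wuy},\ \rho(w)p_{zuy},\ \rho(u)p_{zwy},\ \rho(y)p_{zwu})$ is balanced for each $\rho\in\{\alpha,\alpha',\beta,\gamma\}$.
\end{itemize}
Let $\phi_{kl}$ be the function attached to the pair $kl$ by \eqref{eq:labels}. Then for all small $\delta>0$ the following defines a positive 3-structure $p^\delta$ on $Z\sqcup\{1,2,3,4\}$: $p^\delta=p$ on triples in $Z$, and for distinct $k,l,m\in\{1,2,3,4\}$ and distinct $z,w\in Z$,
\[
p^\delta_{kzw}=D(z,w),\qquad p^\delta_{klz}=\delta\,\phi_{kl}(z),\qquad p^\delta_{klm}=\delta^2\tau .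
\]
\end{lemma}

\begin{proof}
The letters $k,l,m,r$ denote distinct cluster points and $x,z,w,u,y$ distinct elements of $Z$. A relation with at most one cluster point is a relation of $p$, with $x_0$ in place of that point. We go through the others. A term is called \emph{small} if it has higher order in $\delta$ than the remaining terms, which will be positive and form a balanced vector. There are finitely many relations, so for small $\delta$ all small terms are absorbed by (B1) or (B2). This is where positivity is used.

\emph{(P3) at $x\in Z$.}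
\begin{itemize}
\item For $k,l,w,u$: a small term $\delta\phi_{kl}(x)p_{xwu}$ and twice $D(x,w)D(x,u)$.
\item For $k,l,m,w$: $\delta D(x,w)\cdot(\phi_{kl},\phi_{km},\phi_{lm})(x)$, a triangle; (C3).
\item For $1,2,3,4$: $\delta^2$ times (C4).
\end{itemize}

\emph{(P3) at $k$.}
\begin{itemize}
\item For $l,z,w,u$: $\delta$ times (C1) for $\rho=\phi_{kl}$.
\item For $l,m,z,w$: $\delta^2(\tau D(z,w),\ \phi_{kl}(z)\phi_{km}(w),\ \phi_{kl}(w)\phi_{km}(z))$; the edges $kl$, $km$ are adjacent, so (C2) applies.
\item For $l,m,r,z$: $\delta^3\tau\cdot(\phi_{kl},\phi_{km},\phi_{kr})(z)$, a star; (C3).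
\end{itemize}

\emph{(P4) with two cluster points.}
\begin{itemize}
\item $\{k,l\}\,|\,\{z,w,u,y\}$: $\delta$ times (C7) for $\rho=\phi_{kl}$.
\item $\{k,z\}\,|\,\{l,w,u,y\}$: the three terms of (P3) for $p$ at $x_0$ for $z,w,u,y$, and the small term $\delta\phi_{kl}(z)p_{wuy}$.
\item $\{z,w\}\,|\,\{k,l,u,y\}$: twice $D(z,w)D(u,y)$, and two small terms of order $\delta$.
\end{itemize}

\emph{(P4) with three cluster points.}
\begin{itemize}
\item $\{k,l\}\,|\,\{m,z,w,u\}$: $\delta$ times (C1) for $\phi_{kl}$, and the small term $\delta^2\tau p_{zwu}$.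
\item $\{z,w\}\,|\,\{k,l,m,u\}$: $\delta D(z,w)\cdot(\phi_{lm},\phi_{km},\phi_{kl})(u)$, balanced by (C3), and the small term $\delta^2\tau p_{zwu}$.
\item $\{k,z\}\,|\,\{l,m,w,u\}$: $\delta(a,b,a',b')$ with $a=\phi_{kl}(z)D(w,u)$, $b=\phi_{km}(z)D(w,u)$, $a'=\phi_{lm}(u)D(z,w)$, $b'=\phi_{lm}(w)D(z,u)$. Put $c=\phi_{lm}(z)D(w,u)$. Then $(a,b,c)$ is balanced by (C3) and $(c,a',b')$ by (C1), so (B3) applies.
\end{itemize}

\emph{(P4) with four cluster points.}
\begin{itemize}
\item $\{k,l\}\,|\,\{m,r,z,w\}$: twice $\delta^2\tau D(z,w)$, and the terms $\delta^2\phi_{kl}(z)\phi_{mr}(w)$, $\delta^2\phi_{kl}(w)\phi_{mr}(z)$. We use (B2): for the disjoint edges $\alpha\alpha'$ the condition is (C5), and for $\beta\beta$ and $\gamma\gamma$ the last two terms are equal.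
\item $\{k,z\}\,|\,\{l,m,r,w\}$: the terms are $\delta^2\phi_{kl}(z)\phi_{mr}(w)$, $\delta^2\phi_{km}(z)\phi_{lr}(w)$, $\delta^2\phi_{kr}(z)\phi_{lm}(w)$ and $\delta^2\tau D(z,w)$. This is $\delta^2$ times (C6) for $(z,w)$ if $k\in\{1,2\}$, and for $(w,z)$ if $k\in\{3,4\}$.
\item $\{z,w\}\,|\,\{1,2,3,4\}$: four terms equal to $\delta^2\tau D(z,w)$. \qedhere
\end{itemize}
\end{proof}

\section{The base structure}\label{sec:gamma}

Define $\Gamma$ on triples of distinct types by $\Gamma_{hvi}=1$ and $\Gamma_{hij}=a_{ij}$, $\Gamma_{vij}=b_{ij}$, $\Gamma_{ijk}=t_{ijk}$ for nodes $i,j,k$, where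
\[
\begin{array}{c|cccccccccc}
 & OE & OF & OW & OX & EF & EW & FW & EX & FX & WX\\ \hline
a & 1 & 1 & 2 & 3 & 1.5 & 1.5 & 1.5 & 3 & 3 & 2\\
b & 1 & 1 & 1 & 1.5 & 1.5 & 1.5 & 1.5 & 2 & 2 & 1
\end{array}
\]
\begin{gather*}
t_{OEF}=t_{OEW}=t_{OFW}=t_{EFW}=2,\qquad t_{OEX}=t_{OFX}=3.5,\\
t_{OWX}=t_{EFX}=t_{EWX}=t_{FWX}=4 .
\end{gather*}
All values of $\Gamma$ lie in $[1,4]$, and $\Gamma$ is invariant under exchanging $E$ and $F$. Many entries are dictated by condition (D1) of Lemma~\ref{lem:data}; the others only have to make all relations hold.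

\begin{lemma}\label{lem:gamma}
$\Gamma$ is a positive 3-structure on $\mathcal T$.
\end{lemma}

\begin{proof}
We list the relations up to the symmetry $E\leftrightarrow F$. For (P3) with the four elements $y_1y_2y_3y_4$ the terms are given in the order $y_1y_2|y_3y_4$, $y_1y_3|y_2y_4$, $y_1y_4|y_2y_3$, except in the two lists of triples $ijk$.

\emph{At $h$.} The four elements $v,i,j,k$ give $(a_{ij},a_{ik},a_{jk})$:
$OEF$ $(1,1,1.5)$; $OEW$ $(1,2,1.5)$; $OEX$ $(1,3,3)$; $OWX$ $(2,3,2)$; $EFW$ $(1.5,1.5,1.5)$; $EFX$ $(1.5,3,3)$; $EWX$ $(1.5,3,2)$.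
Four nodes give:
$OEFW$ $(1.5,1.5,3)$; $OEFX$ $(3,3,4.5)$; $OEWX$ $(2,6,4.5)$; $EFWX$ $(3,4.5,4.5)$.

\emph{At $v$.} The four elements $h,i,j,k$ give $(b_{ij},b_{ik},b_{jk})$:
$OEF$ $(1,1,1.5)$; $OEW$ $(1,1,1.5)$; $OEX$ $(1,1.5,2)$; $OWX$ $(1,1.5,1)$; $EFW$ $(1.5,1.5,1.5)$; $EFX$ $(1.5,2,2)$; $EWX$ $(1.5,2,1)$.
Four nodes give:
$OEFW$ $(1.5,1.5,1.5)$; $OEFX$ $(2,2,2.25)$; $OEWX$ $(1,2,2.25)$; $EFWX$ $(1.5,3,3)$.

At a node $i$, the set $hvjk$ gives $(t_{ijk},a_{ij}b_{ik},a_{ik}b_{ij})$, the set $hjkl$ gives $(a_{ij}t_{ikl},a_{ik}t_{ijl},a_{il}t_{ijk})$, the set $vjkl$ gives the same with $b$ in place of $a$, and the set $jklm$ gives $(t_{ijk}t_{ilm},t_{ijl}t_{ikm},t_{ijm}t_{ikl})$.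

\emph{At $O$:}
$hvEF$ $(2,1,1)$; $hvEW$ $(2,1,2)$; $hvEX$ $(3.5,1.5,3)$; $hvWX$ $(4,3,3)$; $hEFW$ $(2,2,4)$; $hEFX$ $(3.5,3.5,6)$; $hEWX$ $(4,7,6)$; $vEFW$ $(2,2,2)$; $vEFX$ $(3.5,3.5,3)$; $vEWX$ $(4,3.5,3)$; $EFWX$ $(8,7,7)$.

\emph{At $E$:}
$hvOF$ $(2,1.5,1.5)$; $hvOW$ $(2,1.5,1.5)$; $hvOX$ $(3.5,2,3)$; $hvFW$ $(2,2.25,2.25)$; $hvFX$ $(4,3,4.5)$; $hvWX$ $(4,3,4.5)$; $hOFW$ $(2,3,3)$; $hOFX$ $(4,5.25,6)$; $hOWX$ $(4,5.25,6)$; $hFWX$ $(6,6,6)$; $vOFW$ $(2,3,3)$; $vOFX$ $(4,5.25,4)$; $vOWX$ $(4,5.25,4)$; $vFWX$ $(6,6,4)$; $OFWX$ $(8,8,7)$.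

\emph{At $W$:}
$hvOE$ $(2,3,1.5)$; $hvOX$ $(4,2,2)$; $hvEF$ $(2,2.25,2.25)$; $hvEX$ $(4,1.5,3)$; $hOEF$ $(4,3,3)$; $hOEX$ $(8,6,4)$; $hEFX$ $(6,6,4)$; $vOEF$ $(2,3,3)$; $vOEX$ $(4,6,2)$; $vEFX$ $(6,6,2)$; $OEFX$ $(8,8,8)$.

\emph{At $X$:}
$hvOE$ $(3.5,6,4.5)$; $hvOW$ $(4,3,3)$; $hvEF$ $(4,6,6)$; $hvEW$ $(4,3,4)$; $hOEF$ $(12,10.5,10.5)$; $hOEW$ $(12,12,7)$; $hEFW$ $(12,12,8)$; $vOEF$ $(6,7,7)$; $vOEW$ $(6,8,3.5)$; $vEFW$ $(8,8,4)$; $OEFW$ $(14,14,16)$.

All these triples are balanced.

A relation (P4) lives on a set of six types, and its terms are four of the ten products $\Gamma_A\Gamma_{A'}$ over the partitions $A|A'$ of that set into two triples. So it suffices that the largest of the ten products is at most the sum of the three smallest. We name each six-element set by the type it omits.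

\emph{Omit $X$:} $hvO|EFW$ $2$; $hvE|OFW$ $2$; $hvF|OEW$ $2$; $hvW|OEF$ $2$; $hOE|vFW$ $1.5$; $hOF|vEW$ $1.5$; $hOW|vEF$ $3$; $hEF|vOW$ $1.5$; $hEW|vOF$ $1.5$; $hFW|vOE$ $1.5$. Here $3\le4.5$.

\emph{Omit $W$:} $hvO|EFX$ $4$; $hvE|OFX$ $3.5$; $hvF|OEX$ $3.5$; $hvX|OEF$ $2$; $hOE|vFX$ $2$; $hOF|vEX$ $2$; $hOX|vEF$ $4.5$; $hEF|vOX$ $2.25$; $hEX|vOF$ $3$; $hFX|vOE$ $3$. Here $4.5\le6$.

\emph{Omit $F$:} $hvO|EWX$ $4$; $hvE|OWX$ $4$; $hvW|OEX$ $3.5$; $hvX|OEW$ $2$; $hOE|vWX$ $1$; $hOW|vEX$ $4$; $hOX|vEW$ $4.5$; $hEW|vOX$ $2.25$; $hEX|vOW$ $3$; $hWX|vOE$ $2$. Here $4.5\le5$.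

\emph{Omit $O$:} $hvE|FWX$ $4$; $hvF|EWX$ $4$; $hvW|EFX$ $4$; $hvX|EFW$ $2$; $hEF|vWX$ $1.5$; $hEW|vFX$ $3$; $hEX|vFW$ $4.5$; $hFW|vEX$ $3$; $hFX|vEW$ $4.5$; $hWX|vEF$ $3$. Here $4.5\le6.5$.

\emph{Omit $v$:} $hOE|FWX$ $4$; $hOF|EWX$ $4$; $hOW|EFX$ $8$; $hOX|EFW$ $6$; $hEF|OWX$ $6$; $hEW|OFX$ $5.25$; $hEX|OFW$ $6$; $hFW|OEX$ $5.25$; $hFX|OEW$ $6$; $hWX|OEF$ $4$. Here $8\le12$.

\emph{Omit $h$:} $vOE|FWX$ $4$; $vOF|EWX$ $4$; $vOW|EFX$ $4$; $vOX|EFW$ $3$; $vEF|OWX$ $6$; $vEW|OFX$ $5.25$; $vEX|OFW$ $4$; $vFW|OEX$ $5.25$; $vFX|OEW$ $4$; $vWX|OEF$ $2$. Here $6\le9$.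
\end{proof}

To blow up a node $i$ we shall take $\rho(y)=s_\rho\Gamma_{ig_\rho y}$, as in the determinant model. Then (C1), (C2), (C3), (C5) and (C7) become Pl\"ucker relations of the ambient structure, provided the scales fit together as in (D1) below. The conditions (C4) and (C6) are of a different nature: they contain $\beta\beta$ and $\gamma\gamma$ and are not relations of $\Gamma$, so they have to be checked by hand. Call a type $y$ \emph{free} for the node $i$ if it is neither $i$ nor a reference type of $i$.

\begin{lemma}\label{lem:data}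
For each node $i$, with the data of Table~\ref{tab:data}:
\begin{itemize}
\item[(D1)] $s_\rho s_\sigma\Gamma_{ig_\rho g_\sigma}=\tau$ for the five pairs $\rho\sigma$; in type~I the data $\alpha$ and $\alpha'$ coincide, and in type~II $s_\alpha s_{\alpha'}\Gamma_{ig_\alpha g_{\alpha'}}=2\tau$;
\item[(D2)] with $\rho(y)=s_\rho\Gamma_{ig_\rho y}$, the vector $(\alpha(y)\alpha'(y),\beta(y)^2,\gamma(y)^2)$ is balanced for every free type $y$;
\item[(D3)] $(\alpha(y)\alpha'(y'),\beta(y)\beta(y'),\gamma(y)\gamma(y'),\tau\Gamma_{iyy'})$ is balanced for all free types $y\ne y'$.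
\end{itemize}
Moreover $1\le s_\rho\le\tau\le4$ for all $\rho$.
\end{lemma}

\begin{proof}
The last claim is read off the table. The data of $E$ and $F$ correspond under the symmetry $E\leftrightarrow F$ of $\Gamma$, so we omit the node $F$.

(D1) At $O$: $2a_{OE}=2a_{OF}=t_{OWE}=t_{OWF}=t_{OEF}=2$ and $2a_{OW}=4$. At $E$: $\Gamma_{Ehv}=a_{EO}=b_{EO}=1$. At $W$: $2a_{WO}=2a_{WX}=4b_{WO}=4b_{WX}=t_{WOX}=4$ and $8\Gamma_{Whv}=8$. At $X$: $2\Gamma_{Xhv}=a_{XW}=2b_{XW}=2$.

(D2) The free types, the values and the resulting triples are:
\[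
\begin{array}{c|c|c|c}
\text{node} & y & (\alpha,\alpha',\beta,\gamma)(y) & (\alpha\alpha',\beta^2,\gamma^2)(y)\\ \hline
O & v & (2,1,1,1) & (2,1,1)\\
O & X & (6,4,3.5,3.5) & (24,12.25,12.25)\\
E & F,W & (1.5,1.5,1.5,2) & (2.25,2.25,4)\\
E & X & (3,3,2,3.5) & (9,4,12.25)\\
W & E,F & (3,6,2,4) & (18,4,16)\\
X & O & (3,3,3,4) & (9,9,16)\\
X & E,F & (3,3,4,4) & (9,16,16)
\end{array}
\]

(D3) At $O$, the ordered pairs $(v,X)$ and $(X,v)$ give $(8,3.5,3.5,3)$ and $(6,3.5,3.5,3)$. In the other cases the order of $y,y'$ does not matter. At $E$, $\{F,W\}$ gives $(2.25,2.25,4,2)$, and $\{F,X\}$, $\{W,X\}$ give $(4.5,3,7,4)$. At $W$, $\{E,F\}$ gives $(18,4,16,8)$. At $X$, $\{O,E\}$ and $\{O,F\}$ give $(9,12,16,7)$, and $\{E,F\}$ gives $(9,16,16,8)$. All these vectors are balanced.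
\end{proof}

\section{Two copies at a small scale}\label{sec:two}

Let $\mathcal N'=\{i':i\in\mathcal N\}$ be a second copy of the nodes. We build a structure on $\{v\}\cup\mathcal N\cup\mathcal N'$ in which each copy is compressed to size $\varepsilon$, so that from $\mathcal N$ all of $\mathcal N'$ looks like the single element $h$, and conversely. For distinct nodes $i,j,k$ and any node $l$ put
\begin{gather*}
\Pi_{vil'}=1,\qquad \Pi_{vij}=\Pi_{vi'j'}=\varepsilon b_{ij},\qquad \Pi_{ijl'}=\Pi_{i'j'l}=\varepsilon a_{ij},\\
\Pi_{ijk}=\Pi_{i'j'k'}=\varepsilon^2t_{ijk}.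
\end{gather*}

\begin{lemma}\label{lem:two}
$\Pi$ is a positive 3-structure for all small $\varepsilon>0$.
\end{lemma}

\begin{proof}
With the weights $\varepsilon^{-2/3}$ on $\mathcal N$ and $\varepsilon^{1/3}$ on $v$ and $l'$, the restriction of $\Pi$ to $\{v\}\cup\mathcal N\cup\{l'\}$ becomes $\Gamma$ with $l'$ in the role of $h$. By Lemmas~\ref{lem:ext}(a) and~\ref{lem:gamma}, and by the symmetry of $\Pi$ in $\mathcal N$ and $\mathcal N'$, only relations with at least two elements from each copy remain. We list them up to this symmetry. A term written $O(\cdot)$ has higher order in $\varepsilon$ than the remaining positive terms and is absorbed by (B1) or (B2). The triples $(a_{ij},a_{im},a_{jm})$ and $(b_{ij},b_{im},b_{jm})$ are balanced by (P3) for $\Gamma$ at $h$ and at $v$.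

\emph{(P3) on $\{i,j,k',l',v\}$.} At $v$: $(O(\varepsilon^2),1,1)$. At $i$: $(\varepsilon a_{ij},\varepsilon a_{ij},O(\varepsilon^2))$.

\emph{(P3) on $\{i,j,m,k',l'\}$.} At $i$: $(O(\varepsilon^3),\varepsilon^2a_{ij}a_{im},\varepsilon^2a_{ij}a_{im})$. At $k'$: $\varepsilon^2a_{kl}(a_{ij},a_{im},a_{jm})$.

For (P4) we name a relation on a six-element set by its pair $\{x,y\}$.

\emph{(P4) on $\{i,j,m,k',l',v\}$.}
\begin{itemize}
\item $\{v,i\}$: $(\varepsilon a_{jm},\varepsilon a_{jm},O(\varepsilon^2),O(\varepsilon^2))$.
\item $\{v,k'\}$: $\varepsilon(a_{jm},a_{im},a_{ij})$ and $O(\varepsilon^3)$.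
\item $\{i,j\}$: $(\varepsilon a_{ij},\varepsilon a_{ij},O(\varepsilon^2),O(\varepsilon^3))$.
\item $\{i,k'\}$: $\varepsilon(a_{jm},a_{im},a_{ij})$ and $O(\varepsilon^2)$.
\item $\{k',l'\}$: $\varepsilon^2a_{kl}(b_{jm},b_{im},b_{ij})$ and $O(\varepsilon^3)$.
\end{itemize}

\emph{(P4) on $\{i,j,m,r,k',l'\}$.}
\begin{itemize}
\item $\{i,j\}$: twice $\varepsilon^2a_{ij}a_{mr}$, and two terms $O(\varepsilon^3)$.
\item $\{i,k'\}$: $\varepsilon^2(a_{ij}a_{mr},a_{im}a_{jr},a_{ir}a_{jm})$, balanced by (P3) for $\Gamma$ at $h$, and $O(\varepsilon^3)$.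
\item $\{k',l'\}$: $\varepsilon^3a_{kl}(t_{jmr},t_{imr},t_{ijr},t_{ijm})$, balanced by the relation $\{h,v\}\,|\,\{i,j,m,r\}$ of $\Gamma$.
\end{itemize}

\emph{(P4) on $\{i,j,m,r',s',u'\}$.}
\begin{itemize}
\item $\{i,j\}$: $\varepsilon^2a_{ij}(a_{su},a_{ru},a_{rs})$ and $O(\varepsilon^4)$.
\item $\{i,r'\}$: $\varepsilon^2(a_{ij}a_{su},\,a_{im}a_{su},\,a_{jm}a_{rs},\,a_{jm}a_{ru})$. Apply (B3) to the balanced triples $a_{su}(a_{ij},a_{im},a_{jm})$ and $a_{jm}(a_{su},a_{rs},a_{ru})$, which share the entry $a_{jm}a_{su}$. \qedhere
\end{itemize}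
\end{proof}

We shall blow up the ten nodes one after the other, so we need a class of structures that contains $\Pi$, is preserved by each step, and remembers enough of $\Gamma$ for the next step.

\begin{definition}\label{def:adm}
Let $\Omega=\{v\}\sqcup K\sqcup K'$ with surjections $K\to\mathcal N$ and $K'\to\mathcal N$, and let $\varepsilon,\kappa>0$. The \emph{first type map} $\pi:\Omega\to\mathcal T$ sends $v$ to $v$, an element of $K$ to its node, and all of $K'$ to $h$. The \emph{first normalization} of a function $p$ on triples is $\tilde p_{xyz}=\lambda_x\lambda_y\lambda_zp_{xyz}$ with $\lambda=\varepsilon^{-2/3}$ on $K$ and $\lambda=\varepsilon^{1/3}$ on $K'\cup\{v\}$. The second type map $\pi'$ and the second normalization $\tilde p'$ are defined with $K$ and $K'$ exchanged. A positive 3-structure $p$ on $\Omega$ is \emph{$(\varepsilon,\kappa)$-admissible} if for all distinct $x,y,z$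
\[
\tilde p_{xyz}=\Gamma_{\pi(x)\pi(y)\pi(z)}\ \text{ if the three types are distinct},\qquad \tilde p_{xyz}\le\kappa\ \text{ otherwise},
\]
and the same holds for $\tilde p'$ and $\pi'$.
\end{definition}

So in either normalization $p$ is a slightly thickened copy of $\Gamma$, in which elements of the same type are almost parallel. The structure $\Pi$, with $K=\mathcal N$ and $K'=\mathcal N'$, is $(\varepsilon,\kappa)$-admissible if $\varepsilon\le\min(1,\kappa/4)$: triples with distinct types were treated at the start of the last proof, and the remaining ones are $\tilde\Pi_{ij'k'}=\varepsilon a_{jk}$, $\tilde\Pi_{vj'k'}=\varepsilon^2b_{jk}$, $\tilde\Pi_{i'j'k'}=\varepsilon^3t_{ijk}$, all at most $4\varepsilon$; the second normalization is symmetric.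

\section{Inserting the clusters}\label{sec:decorate}

\begin{lemma}\label{lem:dec}
Let $p$ be $(\varepsilon,\kappa)$-admissible with $\kappa\le\frac1{64}$, and let $x_0\in K$ be the only element of $K$ over its node $i$. For each reference type $g$ of $i$ choose an element $\hat g\in\Omega$ with $\pi(\hat g)=g$. With $Z=\Omega-x_0$, $D(z,w)=\tilde p_{x_0zw}$ and the data of $i$, put
\[
\rho(z)=s_\rho D(\hat g_\rho,z)\quad(z\ne\hat g_\rho),\qquad\rho(\hat g_\rho)=s_\rho\eta,\qquad\rho\in\{\alpha,\alpha',\beta,\gamma\}.
\]
Then for all small $\eta>0$ the hypotheses of Lemma~\ref{lem:blow} hold for $\tilde p$. For all small $\delta>0$ the resulting structure, with the four new points placed in $K$ over $i$ and the weights $\lambda$ divided out, is again $(\varepsilon,\kappa)$-admissible. The same holds for $x_0\in K'$, with $\pi'$ and $\tilde p'$.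
\end{lemma}

The natural value of $\rho(\hat g_\rho)$ would be $0$; the parameter $\eta$ keeps the structure positive, so that the next node can be treated.

\begin{proof}
Every $z\in Z$ has type different from $i$. So $D(z,w)=\Gamma_{i\pi(z)\pi(w)}$ if $\pi(z)\ne\pi(w)$, and $0<D(z,w)\le\kappa$ if $z\neq w$ have the same type. By (D1),
\begin{equation}\label{eq:tau}
s_\rho s_\sigma D(\hat g_\rho,\hat g_\sigma)=\tau\ \text{ for the five pairs},\qquad s_\alpha s_{\alpha'}D(\hat g_\alpha,\hat g_{\alpha'})=2\tau\ \text{ in type II}.
\end{equation}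

\medskip
\noindent\emph{Conditions that come from relations of $\tilde p$.} Here a term is \emph{small} if it contains the factor $\eta$. The terms it is compared with are positive and do not depend on $\eta$, so (B1) or (B2) applies once $\eta$ is small, depending on $p$.

(C1) If $\hat g_\rho\notin\{z,w,u\}$, this is $s_\rho$ times (P3) at $x_0$ for $\hat g_\rho,z,w,u$. If $z=\hat g_\rho$, the first term is small and the other two equal $s_\rho D(z,w)D(z,u)$.

(C2) If $z,w\notin\{\hat g_\rho,\hat g_\sigma\}$, this is $s_\rho s_\sigma$ times (P3) at $x_0$ for $\hat g_\rho,\hat g_\sigma,z,w$, by \eqref{eq:tau}. If $z=\hat g_\rho$, with $w$ arbitrary, then $\rho(w)\sigma(z)=s_\rho D(z,w)\,s_\sigma D(\hat g_\sigma,\hat g_\rho)=\tau D(z,w)$ and $\rho(z)\sigma(w)$ is small. The condition is symmetric in $z,w$ and in $\rho,\sigma$, so this covers all cases.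

(C3) Let $(\rho,\sigma,\omega)$ be $(\alpha,\beta,\gamma)$ or $(\alpha',\beta,\gamma)$ in any order. If $z\notin\{\hat g_\rho,\hat g_\sigma,\hat g_\omega\}$, then $D(\hat g_\rho,\hat g_\sigma)D(\hat g_\omega,z)=\frac{\tau}{s_\rho s_\sigma s_\omega}\,\omega(z)$ by \eqref{eq:tau}, so (P3) at $x_0$ for $\hat g_\rho,\hat g_\sigma,\hat g_\omega,z$ is a multiple of the required triple. If $z=\hat g_\rho$, then $\sigma(z)=\omega(z)=\tau/s_\rho$ and $\rho(z)$ is small.

(C5) In type~I, $\alpha=\alpha'$ and the left side is $0$. In type~II, the argument for (C2), applied to the pair $\alpha\alpha'$ with $2\tau$ in place of $\tau$, shows that $(2\tau D(z,w),\alpha(z)\alpha'(w),\alpha(w)\alpha'(z))$ is balanced.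

(C7) If $\hat g_\rho\notin\{z,w,u,y\}$, this is $s_\rho$ times the relation $\{x_0,\hat g_\rho\}\,|\,\{z,w,u,y\}$. If $z=\hat g_\rho$, the first term is small and the other three are $s_\rho$ times (P3) at $z$ for $x_0,w,u,y$.

\medskip
\noindent\emph{Conditions (C4) and (C6).} Now we meet values $\rho(z)$ with $z\ne\hat g_\rho$ of type $g_\rho$. These are given by $p$ and do not shrink with $\eta$; they are controlled by $\kappa$, uniformly. Take $\eta\le\kappa$. All values $\rho(z)$ are at most $16$. If $z$ has the reference type $g_\rho$, then: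
\begin{itemize}
\item[(i)] $\rho(z)\le4\kappa$;
\item[(ii)] $\sigma(z)=s_\sigma\Gamma_{ig_\sigma g_\rho}=\tau/s_\rho\ge1$ if $\rho\sigma$ is one of the five pairs, and $\sigma(z)=2\tau/s_\rho$ if $\{\rho,\sigma\}=\{\alpha,\alpha'\}$ in type~II;
\item[(iii)] if $\pi(w)\ne\pi(z)$, then $\rho(w)=s_\rho\Gamma_{ig_\rho\pi(w)}\ge1$ and $\tau D(z,w)=\frac\tau{s_\rho}\rho(w)$.
\end{itemize}
Call a term \emph{small} if it is at most $64\kappa\le1$. By (i), $\rho(z)\sigma(w)$ is small for any $\sigma,w$ if $\pi(z)=g_\rho$, and $\tau D(z,w)\le4\kappa$ is small if $\pi(z)=\pi(w)$.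

(C4) If $\pi(z)$ is free, this is (D2). If $\pi(z)=g_\rho$, then by (i) and (ii) the term containing $\rho(z)$ is small and the other two equal $\tau^2/s_\rho^2\ge1$; (B2) applies.

(C6) \emph{Suppose $\pi(z)\ne\pi(w)$.} If both types are free, this is (D3). Otherwise $z$ or $w$ has a reference type $g_\rho$, and by (i)--(iii) the four terms, divided by $\tau/s_\rho\ge1$, are as follows.
\[
\begin{array}{l|cccc}
 & \alpha(z)\alpha'(w) & \beta(z)\beta(w) & \gamma(z)\gamma(w) & \tau D(z,w)\\ \hline
\pi(z)=g_\alpha & \text{small} & \beta(w) & \gamma(w) & \alpha(w)\\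
\pi(z)=g_{\alpha'},\ \text{type II} & 2\alpha'(w) & \beta(w) & \gamma(w) & \alpha'(w)\\
\pi(z)=g_\beta & \alpha'(w) & \text{small} & \gamma(w) & \beta(w)\\
\pi(z)=g_\gamma & \alpha'(w) & \beta(w) & \text{small} & \gamma(w)\\
\pi(w)=g_{\alpha'} & \text{small} & \beta(z) & \gamma(z) & \alpha'(z)\\
\pi(w)=g_\alpha,\ \text{type II} & 2\alpha(z) & \beta(z) & \gamma(z) & \alpha(z)\\
\pi(w)=g_\beta & \alpha(z) & \text{small} & \gamma(z) & \beta(z)\\
\pi(w)=g_\gamma & \alpha(z) & \beta(z) & \text{small} & \gamma(z)
\end{array}
\]
In type~I we have $g_\alpha=g_{\alpha'}$, so the table covers all cases. In the rows with a small term the other three entries are balanced by (C3), and the last entry is at least $1$ by (iii), so (B1) applies. In the two other rows we use that $(2a,b,c,a)$ is balanced if $(a,b,c)$ is: $2a\le b+c+a$, and the inequalities for $b$, $c$, $a$ only improve.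

\emph{Suppose $\pi(z)=\pi(w)$.} The last term is small. If the type is free, the first three terms are those of (D2), with sum at least $1$, and (B1) applies. If the type is $g_\rho$, one of the first three terms contains $\rho(z)$ or $\rho(w)$ and is small, and the other two equal $\tau^2/s_\rho^2\ge1$ by (ii); (B2) applies.

\medskip
\noindent\emph{Admissibility.} In each normalization the new points have the type and the weight of $x_0$. A triple with exactly one new point has the value of the triple with $x_0$ in its place. A triple with two or three new points has two equal types for both type maps, and its value is $O(\delta)$ in both normalizations, because $\varepsilon$ is fixed; it is at most $\kappa$ for small $\delta$. The case $x_0\in K'$ is the same with the two normalizations exchanged.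
\end{proof}

From now on let $K=\mathcal N\times\{1,2,3,4\}$, $K'=\mathcal N'\times\{1,2,3,4\}$ and $\Omega=\{v\}\sqcup K\sqcup K'$, so $|\Omega|=41$. The following definition isolates what the final argument uses; it is symmetric in $K$ and $K'$.

\begin{definition}\label{def:dec}
A 3-structure $p$ on $\Omega$ is \emph{$\kappa$-decorated} if it is $(\varepsilon,\kappa)$-admissible for some $0<\varepsilon\le\kappa$ and, in the corresponding normalizations, the following holds.
\begin{itemize}
\item[(Dec)] For each node $i$ there is $\delta>0$ such that for each pair $k\ne l$ of points of $K$ over $i$, with $(s,g)$ the datum attached to the pair by \eqref{eq:labels} and Table~\ref{tab:data}, we have $\tilde p_{klz}=\delta s\,\Gamma_{ig\pi(z)}$ for all $z$ with $\pi(z)\notin\{i,g\}$, and $\tilde p_{kl\hat g}\le\kappa\delta$ for some $\hat g$ with $\pi(\hat g)=g$. The same holds for $K'$, $\pi'$, $\tilde p'$.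
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:exists}
For every $0<\kappa\le\frac1{64}$ there is a $\kappa$-decorated 3-structure on $\Omega$.
\end{lemma}

\begin{proof}
Choose $\varepsilon\le\kappa/4$ so small that $\Pi$ is a 3-structure; it is $(\varepsilon,\kappa)$-admissible. Apply Lemma~\ref{lem:dec} successively to the ten nodes, each time with $\eta\le\kappa/4$. Right after the step for a node $i$ of $\mathcal N$ we have $\tilde p_{kl\hat g}=\delta s\eta\le\kappa\delta$ and $\tilde p_{klz}=\delta sD(\hat g,z)=\delta s\,\Gamma_{ig\pi(z)}$ for $\pi(z)\notin\{i,g\}$. A later step replaces one element $x_0\notin\{k,l\}$ by four points of the same type and weight, and a triple consisting of $k,l$ and a new point inherits the value of $klx_0$. So the equalities persist, and if $x_0=\hat g$, any of the new points serves as $\hat g$. The nodes of $\mathcal N'$ are treated in the same way.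
\end{proof}

\section{The extension cone splits}\label{sec:split}

Let $o=(O,1)\in K$ and $o'=(O',1)\in K'$. For a decorated $p$ we have $p_{oo'v}=\tilde p_{oo'v}=\Gamma_{Ohv}=1$, since the three weights multiply to $1$. For $\theta\in\Theta(p)$ put
\[
\xi=\theta_{oo'},\qquad\zeta=\theta_{ov},\qquad\zeta'=\theta_{o'v}.
\]
By Lemma~\ref{lem:ext}(c), a nonzero $\theta$ has $(\xi,\zeta,\zeta')\ne0$ and so defines a point of a triangle (Figure~\ref{fig:wall}). The vertices are occupied by the extensions $\theta^{(v)},\theta^{(o')},\theta^{(o)}$. We show that the broken line $\xi=\max(2\zeta,2\zeta')$ is not met. On the half $\xi=2\zeta\ge2\zeta'$, the first normalization shrinks $\zeta'$ by a factor $\varepsilon$ relative to $\xi$ and $\zeta$, so $e$ appears to lie on the line through $h$ and $v$, and the clusters in $K$ give the contradiction of Lemma~\ref{lem:obstruction}. The whole line $\xi=2\zeta$ cannot be excluded, as it ends in $\theta^{(o)}$; this is why the second copy is needed.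

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (A) at (2,3.4);
\coordinate (B) at (0,0);
\coordinate (C) at (4,0);
\draw (A) -- (B) -- (C) -- cycle;
\draw[very thick] (1.333,2.267) -- (2,1.7) -- (2.667,2.267);
\draw[dashed] (2,1.7) -- (C);
\draw[dashed] (2,1.7) -- (B);
\fill (A) circle (1.6pt) node[above] {$\theta^{(v)}:(1,0,0)$};
\fill (B) circle (1.6pt) node[below] {$\theta^{(o')}:(0,1,0)$};
\fill (C) circle (1.6pt) node[below] {$\theta^{(o)}:(0,0,1)$};
\node[left] at (1.3,2.3) {$\xi=2\zeta$};
\node[right] at (2.7,2.3) {$\xi=2\zeta'$};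
\node at (2,2.45) {$\Theta_1$};
\node at (2,0.6) {$\Theta_2$};
\end{tikzpicture}
\caption{The triangle of ratios $(\xi:\zeta:\zeta')$. No extension lies over the thick broken line $\xi=\max(2\zeta,2\zeta')$: the clusters in $K$ exclude its left half and those in $K'$ its right half. The dashed continuations end at vertices, which are extensions.}\label{fig:wall}
\end{figure}

\begin{proposition}\label{prop:wall}
There is $\kappa_1>0$ such that for every $\kappa$-decorated $p$ with $\kappa\le\kappa_1$, the only $\theta\in\Theta(p)$ with $\xi=\max(2\zeta,2\zeta')$ is $\theta=0$.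
\end{proposition}

\begin{proof}
Otherwise there is a sequence of $\kappa$-decorated structures $p$ with $\kappa\to0$, $\kappa\le1$, and nonzero $\theta\in\Theta(p)$ with $\xi=\max(2\zeta,2\zeta')$; we suppress the index of the sequence. Then $\xi>0$. By the symmetry in $K$ and $K'$ we may pass to a subsequence with $\xi=2\zeta\ge2\zeta'$. Types refer to $\pi$.

\emph{Normalization.} By Lemma~\ref{lem:ext}(a), $\lambda_u\lambda_w\theta_{uw}$ is an extension of $\tilde p$. Its values at $oo'$, $ov$, $o'v$ are $\varepsilon^{-1/3}\xi$, $\varepsilon^{-1/3}\zeta$, $\varepsilon^{2/3}\zeta'$. Let $\tilde\theta\in\Theta(\tilde p)$ be the multiple with $\tilde\theta_{oo'}=1$. Then $\tilde\theta_{ov}=\frac12$ and $\tilde\theta_{o'v}=\varepsilon\zeta'/\xi\le\varepsilon/2\to0$. Since $\tilde p_{oo'v}=1$ and $\tilde p\le4$, Lemma~\ref{lem:ext}(c) gives $\tilde\theta_{uw}\le4(1+\frac12+\frac12)=8$ for all $u,w$. Pass to a subsequence along which all $\tilde\theta_{uw}$ converge.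

\emph{The limits depend only on types.} Let $y_1\ne y_2$ have the same type, $u$ a second type and $w$ a third type. The relation (P3) at $u$ for $y_1,y_2,e,w$ has the terms $\tilde p_{uy_1y_2}\tilde\theta_{uw}$, $\tilde\theta_{uy_1}\Gamma_*$, $\tilde\theta_{uy_2}\Gamma_*$ with $\Gamma_*=\Gamma_{\pi(u)\pi(y_1)\pi(w)}\ge1$. Hence $|\tilde\theta_{uy_1}-\tilde\theta_{uy_2}|\le8\kappa\to0$. Changing one index at a time, we get numbers $c_{ab}=c_{ba}$, for distinct types $a,b$, with $\tilde\theta_{uw}\to c_{\pi(u)\pi(w)}$ whenever $\pi(u)\ne\pi(w)$. By the normalization, $c_{hv}=0$, $c_{Oh}=1$, $c_{Ov}=\frac12$.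

\emph{The values $c_{hi}$ and $c_{vi}$.} Let $i\ne j$ be nodes and $y_i,y_j\in K$ points over them. The relation (P3) at $o'$ for $v,e,y_i,y_j$ tends to $(c_{hv}a_{ij},c_{hj},c_{hi})$, because $\Gamma_{hvi}=\Gamma_{hvj}=1$. As $c_{hv}=0$, this gives $c_{hi}=c_{hj}$, so $c_{hi}=1$ for all nodes $i$. The relation (P3) at $v$ for $o',e,y_i,y_j$ tends to $(c_{hv}b_{ij},c_{vj},c_{vi})$, so $c_{vi}=\frac12$ for all nodes $i$.

\emph{The clusters.} Let $k\ne l$ be points of $K$ over a node $i$, with datum $(s,g)$ and with $\delta$, $\hat g$ as in (Dec). Choose $w$ with $\pi(w)\notin\{i,g\}$ and put $\Gamma_*=\Gamma_{ig\pi(w)}\ge1$. The relation (P3) at $k$ for $e,l,\hat g,w$ says that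
\[
\bigl(\tilde\theta_{kl}\,\tilde p_{k\hat gw},\ \tilde\theta_{k\hat g}\,\tilde p_{klw},\ \tilde\theta_{kw}\,\tilde p_{kl\hat g}\bigr)=\bigl(\tilde\theta_{kl}\,\Gamma_*,\ \delta s\,\tilde\theta_{k\hat g}\,\Gamma_*,\ \tilde\theta_{kw}\,\tilde p_{kl\hat g}\bigr)
\]
is balanced, and the last entry is at most $8\kappa\delta$. Hence $|\tilde\theta_{kl}/\delta-s\,\tilde\theta_{k\hat g}|\le8\kappa$, and $\tilde\theta_{kl}/\delta\to s\,c_{ig}$. Here it matters that the bound in (Dec) is $\kappa\delta$ and not just $\kappa$. Dividing (P3) at $e$ for the four points over $i$ by $\delta^2$ and passing to the limit, we obtain \eqref{eq:quad} for every node $i$. This contradicts Lemma~\ref{lem:obstruction}.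
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:exists} there is a $\kappa$-decorated $p$ with $\kappa\le\kappa_1$, on a set with $41$ elements. Let
\[
\Theta_1=\{\theta\in\Theta(p):\xi\ge\max(2\zeta,2\zeta')\},\qquad\Theta_2=\{\theta\in\Theta(p):\xi\le\max(2\zeta,2\zeta')\}.
\]
These are closed cones with union $\Theta(p)$, and $\Theta_1\cap\Theta_2=\{0\}$ by Proposition~\ref{prop:wall}. By Lemma~\ref{lem:ext}(b), $\Theta_1$ contains $\theta^{(v)}$, for which $(\xi,\zeta,\zeta')=(1,0,0)$, and $\Theta_2$ contains $\theta^{(o)}$, for which $(\xi,\zeta,\zeta')=(0,0,1)$. So $\Theta(p)$ splits.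

If $d\ge3$ and $n-d\ge39$, then $n\ge41+1+(d-3)$, and Proposition~\ref{prop:crit} gives a closed subset of dimension at most $N-2$ that separates $\mathrm{Gr}(d,n)$ locally. If $d\ge39$ and $n-d\ge3$, it gives such a subset of $\mathrm{Gr}(n-d,n)\cong\mathrm{Gr}(d,n)$, with the same $N$. In both cases $\mathcal L(d,n)$ has no such subset by Proposition~\ref{prop:nosep}. So $\mathcal L(d,n)$ is not homeomorphic to $\mathrm{Gr}(d,n)$, which is homeomorphic to $\mathrm{Gr}(d,n)(\mathbb T_q)$ for every $q$.
\end{proof}

\section{Rank or corank at most two}\label{sec:B}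

We prove Theorem~\ref{thm:B}. In each case we may choose $q$ freely.

\subsection*{The cases $\min(d,n-d)\le1$}
If $d=0$ or $d=n$, both spaces are points. If $d=1$, every Pl\"ucker relation has two equal terms, so $\mathrm{Gr}(1,n)$, and by complementation $\mathrm{Gr}(n-1,n)$, is the full simplex $\{p\in\mathcal H:p\ge0\}$. So is $\mathcal L(1,n)$, since the logarithm of a positive linear function is concave. For $d=n-1\ge2$ we use Lemma~\ref{lem:criterion}. Any nonempty family of $(n-1)$-subsets has the exchange property, since for distinct members $B,B'$ the only possible exchange turns $B$ into $B'$. The matrices $H_S(p)$ have size $3$, trace $0$ and determinant $2abc\ge0$, where $a,b,c$ are the off-diagonal entries. Two positive eigenvalues would force a negative third one and a negative determinant. So $\mathcal L(n-1,n)$ is the full simplex as well.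

\subsection*{The case $n-d=2$}

\begin{lemma}\label{lem:four}
Let $M$ be a symmetric $4\times4$ matrix with nonnegative entries and zero diagonal, and let $a=\sqrt{M_{12}M_{34}}$, $b=\sqrt{M_{13}M_{24}}$, $c=\sqrt{M_{14}M_{23}}$. Then $M$ has at most one positive eigenvalue if and only if $(a,b,c)$ is balanced.
\end{lemma}

\begin{proof}
We show that both conditions are equivalent to $\det M\le0$. Only permutations without fixed points contribute to $\det M$. The three double transpositions give $a^4+b^4+c^4$, and the six $4$-cycles give $-2(a^2b^2+b^2c^2+c^2a^2)$. Hence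
\[
\det M=-(a+b+c)(-a+b+c)(a-b+c)(a+b-c).
\]
If $(a,b,c)$ is balanced, all four factors are nonnegative and $\det M\le0$. Otherwise one of the last three factors is negative; since any two of them have a nonnegative sum, the other two are positive, as is the first, and $\det M>0$.

If $M$ has no positive eigenvalue, then $M=0$ because the trace is zero. If it has exactly one, the product of the eigenvalues is at most $0$. Suppose it has at least two; then it also has a negative one. Let $e_3$ be the third elementary symmetric function of the eigenvalues. It equals the sum of the principal $3\times3$ minors, so $e_3\ge0$. Eigenvalues $\lambda_1,\lambda_2>0$, $0$, $\lambda_4<0$ would give $e_3=\lambda_1\lambda_2\lambda_4<0$. Eigenvalues $\lambda_1,\lambda_2,\lambda_3>0$ and $-(\lambda_1+\lambda_2+\lambda_3)$ would give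
\[
e_3=\lambda_1\lambda_2\lambda_3-(\lambda_1+\lambda_2+\lambda_3)(\lambda_1\lambda_2+\lambda_1\lambda_3+\lambda_2\lambda_3)<0 .
\]
So there are two positive and two negative eigenvalues, and $\det M>0$.
\end{proof}

Let $n-d=2$ and $d\ge2$. We claim that $\mathcal L(d,n)=\mathrm{Gr}(d,n)(\mathbb T_2)$ as subsets of $\mathcal H$. In a Pl\"ucker relation, $|S_1|=n-3$ and $|S_2|=n-1$. Either $S_1\subset S_2$, and there are two equal terms, or $S=S_1\cap S_2$ has $n-4$ elements and $S_1\cup S_2=[n]$. In the second case the three terms are the products $M_{12}M_{34}$, $M_{13}M_{24}$, $M_{14}M_{23}$ for the $4\times4$ matrix $M=H_S(p)$, and every $S$ occurs. Over $\mathbb T_2$ the relation says that their square roots are balanced. By Lemma~\ref{lem:four}, the Pl\"ucker relations over $\mathbb T_2$ are equivalent to the eigenvalue conditions of Lemma~\ref{lem:criterion}, and they imply that the support is a matroid (Section~\ref{sec:intro}). This proves the claim.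

\subsection*{The case $d=2$}
Let $n\ge3$. Now the Lorentzian condition concerns a single $n\times n$ matrix, while the Pl\"ucker relations concern its $4\times4$ principal submatrices, and we do not compare the two sets directly. Instead we show that both are closed $N$-balls, by finding one linear flow that contracts each of them into its interior.

\begin{lemma}\label{lem:ball}
Let $L$ be a symmetric negative definite operator on $\mathbb R^N$ and $\mathcal K\subset\mathbb R^N$ a nonempty compact set with $e^{tL}\mathcal K\subset\operatorname{int}\mathcal K$ for all $t>0$. Then $\mathcal K$ is homeomorphic to a closed $N$-ball.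
\end{lemma}

\begin{proof}
Letting $t\to\infty$ gives $0\in\mathcal K$, so $0=e^L0\in\operatorname{int}\mathcal K$. For $w\ne0$ the function $t\mapsto\|e^{tL}w\|^2$ has negative derivative $2\langle Le^{tL}w,e^{tL}w\rangle$ and decreases from $\infty$ to $0$. So each orbit meets the unit sphere $S^{N-1}$ exactly once, at a time that depends continuously on $w$ by the implicit function theorem, and $(t,u)\mapsto e^{tL}u$ is a homeomorphism $\mathbb R\times S^{N-1}\to\mathbb R^N\smallsetminus\{0\}$.

For $u\in S^{N-1}$ the set $\{t:e^{tL}u\in\mathcal K\}$ is closed, upward closed by the hypothesis, nonempty since $0\in\operatorname{int}\mathcal K$, and bounded below since $\mathcal K$ is bounded. Let $T(u)$ be its minimum. If $t>T(u)$, then $e^{tL}u\in\operatorname{int}\mathcal K$, so $T\le t$ near $u$. If $t<T(u)$, then $e^{tL}u\notin\mathcal K$, so $T>t$ near $u$. Hence $T$ is continuous, and bounded. The map $e^{tL}u\mapsto e^{-(t-T(u))}u$ for $t\ge T(u)$, $0\mapsto0$, is a bijection from $\mathcal K$ to the closed unit ball. It is continuous away from $0$, and at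 $0$ because $e^{tL}u\to0$ forces $t\to\infty$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.
\end{proof}

\emph{The flow.} For $i\ne j$ define a linear map $A_{ij}$ on $\mathbb R^{\binom{[n]}2}$ by $(A_{ij}p)_{ik}=p_{jk}$ for $k\ne i,j$, all other coordinates being $0$. Since $A_{ij}^2=0$, we have $e^{sA_{ij}}=1+sA_{ij}$; this is the analog of adding $s$ times the $j$-th vector to the $i$-th. Let $G=\sum_{i\ne j}A_{ij}$, so that
\[
(Gp)_{kl}=\sum_{j\ne k,l}(p_{jl}+p_{kj}).
\]
Thus $G$ is the adjacency matrix of the Johnson graph, whose vertices are the $2$-subsets of $[n]$, adjacent when they share one element. This graph is connected and regular of degree $2(n-2)$. Let $L=G-2(n-2)$. Then $-\langle Lp,p\rangle$ is the sum of $(p_S-p_{S'})^2$ over the edges $SS'$, so $L$ is symmetric, kills the all-ones vector $\mathbf 1$ and is negative definite on $\mathbf 1^\perp$. Hence $e^{tL}$ preserves $\mathcal H$, fixes the uniform vector, and is a flow as in Lemma~\ref{lem:ball} if we take the uniform vector as origin. It differs from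 $e^{tG}$ by a positive scalar. The entries of $G^m$ count walks of length $m$, so by connectedness all entries of $e^{tG}$ are positive for $t>0$. For $0\ne p\ge0$ we write $p(t)=e^{tG}p$; all its coordinates are positive for $t>0$.

\emph{The Grassmannian.} The nontrivial relations say that for each $4$-set $I=\{a,b,c,d\}$ the triple $(p_{ab}p_{cd},p_{ac}p_{bd},p_{ad}p_{bc})$ is balanced. Let $\mathcal C$ be the closed cone of vectors $p\ge0$ satisfying them. The map $1+sA_{ij}$, $s\ge0$, changes the triple of $I$ as follows.
\begin{itemize}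
\item If $i\notin I$, nothing changes.
\item If $i\in I$, $j\notin I$, then $s$ times the triple of $I-i+j$ is added, with $j$ in the position of $i$.
\item If $I=\{i,j,k,l\}$, then $s\,p_{jk}p_{jl}\,(0,1,1)$ is added, with $0$ at the pairing $ij|kl$.
\end{itemize}
The added vectors are balanced, so $1+sA_{ij}$ preserves $\mathcal C$. The Trotter product formula for matrices, $e^{t(A_1+\dots+A_r)}=\lim_{m\to\infty}(e^{tA_1/m}\cdots e^{tA_r/m})^m$, shows that $e^{tG}$ preserves $\mathcal C$ for $t\ge0$.

It remains to see that the inequalities become strict. Let $p\in\mathrm{Gr}(2,n)$, fix $I$, and let $\psi=p_{ac}p_{bd}+p_{ad}p_{bc}-p_{ab}p_{cd}$. The derivative of $\psi(p(t))$ is the sum over $i\ne j$ of the derivatives of $\psi$ at $p(t)\in\mathcal C$ in the directions $A_{ij}p(t)$, which we read off the list above. For $i\notin I$ we get $0$. For $i\in I$, $j\notin I$ we get the analogous expression for $I-i+j$, which is nonnegative. For $i,j\in I$ we get $2p_{jk}(t)p_{jl}(t)$ if $\{i,j\}$ is $\{a,b\}$ or $\{c,d\}$, and $0$ otherwise. So the derivative is positive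 for $t>0$, and $\psi(p(t))>\psi(p)\ge0$. Since the naming of the elements of $I$ was arbitrary, all defining inequalities are strict at $p(t)$, and $e^{tL}p\in\operatorname{int}\mathrm{Gr}(2,n)$ for $t>0$. The set $\mathrm{Gr}(2,n)=\mathcal C\cap\mathcal H$ is compact and contains the uniform vector, so it is a closed $N$-ball by Lemma~\ref{lem:ball}.

\emph{The Lorentzian space.} The set $\mathcal L(2,n)$ is nonempty, as it contains $x_1x_2$, and it is closed in the simplex, since a nonzero limit of log-concave forms is log-concave; so it is compact. For $p\in\mathcal L(2,n)$ let $M(t)=H_\emptyset(p(t))$ be the symmetric $n\times n$ matrix with zero diagonal and entries $p_{kl}(t)$. With $J$ the all-ones matrix, $(JM+MJ)_{kl}=\sum_jM_{jl}+\sum_jM_{kj}$. For $k\ne l$ this equals $(Gp(t))_{kl}+2M_{kl}$. Hence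
\[
\dot M=JM+MJ-2M-\Delta,
\]
where $\Delta(t)$ is the diagonal part of $JM+MJ$, with entries $2\sum_jM_{kj}$, positive for $t>0$. To remove the first three terms put $S(t)=e^{2t}e^{-tJ}M(t)e^{-tJ}$. Then $\dot S=-e^{2t}e^{-tJ}\Delta\,e^{-tJ}$ is negative definite for $t>0$, so $S(t)-M(0)$ is negative definite for $t>0$. By Lemma~\ref{lem:criterion} and (E1), $M(0)$ is negative semidefinite on a hyperplane, so $S(t)$ is negative definite on it, and $M(t)$ is negative definite on the image of that hyperplane under $e^{-tJ}$. By (E2), $M(t)$ is nonsingular with exactly one positive eigenvalue. Therefore $e^{tL}p\in\mathcal U\subset\operatorname{int}\mathcal L(2,n)$ for $t>0$, and $\mathcal L(2,n)$ is a closed $N$-ball by Lemma~\ref{lem:ball}.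

The cases $\min(d,n-d)\le1$, $n-d=2\le d$, and $d=2<n$ cover all pairs with $d\le2$ or $n-d\le2$. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{BHKL}
Matthew Baker, June Huh, Mario Kummer, Oliver Lorscheid,
\emph{Lorentzian polynomials and matroids over triangular hyperfields 1: Topological aspects},
arXiv:2508.02907 (2025).

\bibitem{BH}
Br\"and\'en and Huh,
\emph{Lorentzian polynomials},
Ann. of Math. 192 (2020).

\bibitem{HW}
Hurewicz and Wallman,
\emph{Dimension Theory}.

\end{thebibliography}
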